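# Power equations with and without a gap: $x^2=1$, $x^4=1$, and finite groups of derived length three

Throughout, "group" means finite group, except for free groups and their quotients, which appear as tools. We write $[x,y]=xyx^{-1}y^{-1}$, $\gamma_1(G)=G$, $\gamma_{k+1}(G)=[\gamma_k(G),G]$, and $G',G'',G'''$ for the derived series. A group is nilpotent of class $\le c$ if $\gamma_{c+1}(G)=1$, has derived length $\le k$ if the $k$-th derived subgroup is trivial, and is metabelian if $G''=1$.

## 1. Squares in the dihedral group of order 8

Let $D_8$ be the dihedral group of order 8. Its elements are the identity, five involutions (four reflections and the half-turn), and two rotations of order 4. So the equation $x^2=1$ has 6 solutions among 8 elements.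

The same count can be done in a way that shows where the failures come from. Write $D_8$ as $\mathbb F_2^2\rtimes C_2$, where $C_2=\{0,1\}$ swaps the two coordinates. A typical element is $z=(a,v)$ with $a=(a_0,a_1)\in\mathbb F_2^2$. If $v=0$, then $z^2=1$. If $v=1$, then
$$z^2=\big((a_0,a_1)+(a_1,a_0),\,0\big)=\big((a_0+a_1,\;a_0+a_1),\,0\big).$$
So $z^2\ne1$ exactly when two independent events happen: $z$ lies in the twisted coset $v=1$, and the linear form $a_0+a_1$ is nonzero. The failure probability is $\frac12\cdot\frac12=\frac14$. Keep this shape in mind: "a rare coset, times a linear form that is nonzero".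

Now let us name what we have counted.

**Definition.** Let $\varphi$ be an equation $w(x_1,\dots,x_n)=u(x_1,\dots,x_n)$ between two group words. The degree of satisfiability of $\varphi$ in $G$ is
$$\mathrm{ds}_G(\varphi)=\frac{|\{\bar x\in G^n:\varphi(\bar x)\}|}{|G^n|}.$$
Since $w=u$ is equivalent to $wu^{-1}=1$, we write equations as $w=1$, and we put $\delta_G(w)=1-\mathrm{ds}_G(w=1)$, the failure probability for uniformly random $\bar x$.

**Definition.** The equation $w=1$ has a gap on a class of groups if there is $\varepsilon>0$ such that every $G$ in the class has $\delta_G(w)=0$ or $\delta_G(w)\ge\varepsilon$.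

For instance $\mathrm{ds}_{D_8}(x^2=1)=\frac34$. For the equation $xy=yx$ the degree of satisfiability is the commuting probability, and Gustafson's theorem says it is at most $\frac58$ for every non-abelian group.

On abelian groups every equation has a gap. There $\bar x\mapsto w(\bar x)$ is a homomorphism $G^r\to G$, so its kernel is everything or has index at least 2, and $\delta_G(w)=0$ or $\delta_G(w)\ge\frac12$.

The question, posed in Kocsis, "Degree of satisfiability of some special equations" (arXiv:2002.01773, 2020), is whether this is a general phenomenon: given an equation $\varphi$, is there always a constant $\varepsilon>0$ such that every group $G$ has $\mathrm{ds}_G(\varphi)=1$ or $\mathrm{ds}_G(\varphi)\le1-\varepsilon$? Known positive cases are $xy=yx$ (Gustafson), $[x,[y,z]]=1$ and $[[x,y],[z,w]]=1$ (Delizia, Jezernik, Moravec, Nikotera), $[x_1,\dots,x_n]=1$ with $\varepsilon=\frac3{2^{n+2}}$ (Lescot), $x^2=1$ with $\varepsilon=\frac14$, and $x^3=1$ (Laffey).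

## 2. Why $x^2=1$ has gap $\frac14$, and why the argument says nothing about $x^4=1$

Here is a direct argument for $x^2=1$. Let $I=\{x\in G:x^2=1\}$ and suppose $|I|>\frac34|G|$. Fix $g\in I$. For uniform $x$, each of the events $x\notin I$ and $gx\notin I$ has probability less than $\frac14$, so for more than half of all $x$ we have $x,gx\in I$. For those,
$$gx=(gx)^{-1}=x^{-1}g^{-1}=xg .$$
So the centralizer of $g$ contains more than half of $G$, hence is $G$. Thus $I\subseteq Z(G)$, and $Z(G)$ contains more than $\frac34$ of $G$. So $G$ is abelian. Then $I$ is a subgroup containing more than half of $G$, and $I=G$. The group $D_8$ shows that $\frac14$ cannot be improved.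

The obvious thing is to try the same for $x^4=1$. Fix $g$ with $g^4=1$. For most $x$ we get $x^4=(gx)^4=1$, that is, $gxgxgxgx=1$. The next line should be that $g$ commutes with most $x$, and this is where the argument stops: in $D_8$ the law $x^4=1$ holds everywhere and most elements are not central. Exponent 2 forces a group to be abelian, while exponent 4 does not.

What can be saved is the principle: relate the value of $w$ at one fixed point to its values at several uniformly distributed points. We pursue it in Section 4 and, in a stronger form, in Section 8. It proves gaps on restricted classes of groups. In general there is no gap.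

## 3. Statements: non-squarefree exponents, metabelian groups, nilpotent groups

The answer to the question is no. For the one-variable equation $x^4=1$ no $\varepsilon$ exists, and more generally $x^n=1$ is a counterexample for every $n\ge1$ that is not squarefree.

**Theorem 1.** Let $p$ be a prime and $d\ge1$. There is a finite $p$-group $G=G_{p,d}$ with
$$\mathrm{ds}_G(x^{p^2}=1)=1-\frac{(p-1)^2}{p^{\,d+1}} .$$
In particular $\mathrm{ds}_{G_{2,d}}(x^4=1)=1-2^{-(d+1)}$ for all $d\ge1$. So for the equation $x^4=1$ no $\varepsilon>0$ exists. The groups $G_{2,d}$ are $2$-groups of derived length at most $3$.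

**Theorem 2.** Let $n\ge1$ be divisible by the square of a prime. Then $x^n=1$ has no gap. Moreover $\{\mathrm{ds}_G(x^n=1):G\text{ a finite group}\}$ is dense in $[0,1]$.

**Theorem 3.** (a) Every equation has a gap on the class of metabelian groups. So derived length $3$ in Theorem 1 cannot be lowered.

(b) If $G$ is nilpotent of class $\le c$ with $c\ge1$, then for every equation $\mathrm{ds}_G(\varphi)=1$ or $\mathrm{ds}_G(\varphi)\le1-2^{-c}$. The constant is sharp for $c=1,2$.

Nothing is claimed about $x^n=1$ for squarefree $n$ beyond the known cases ($n=2,3$ have a gap).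

## 4. Differencing word maps on nilpotent groups: Theorem 3(b)

We begin with (b), because its proof is the natural continuation of Section 2, and the place where it weakens tells us what a counterexample must look like.

**Definition.** For a map $f:H\to K$ between groups and $t\in H$, the derivative of $f$ in direction $t$ is $(\Delta_tf)(h)=f(h)^{-1}f(ht)$.

For example, for $f(g)=g^2$ we get $(\Delta_tf)(g)=g^{-2}gtgt=g^{-1}tgt$. In an abelian group this is $t^2$, independent of $g$, so every second derivative is identically 1. The plan is that word maps on a class-$c$ group behave like polynomials of degree $c$, and that a nonzero polynomial of degree $c$ fails to vanish at least $2^{-c}$ of the time.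

**Lemma 1.** Let $H$ be finite and $c\ge0$. Suppose all $(c+1)$-fold derivatives of $f:H\to K$ are identically $1$ and $f\not\equiv1$. Then $\Pr(f\ne1)\ge2^{-c}$.

**Proof.** Induction on $c$. If $\Delta_tf\equiv1$ for all $t$, which is automatic when $c=0$, then $f(ht)=f(h)$ for all $h,t$. So $f$ is constant and not 1, and the probability is 1. Otherwise $c\ge1$ and some $\Delta_tf\not\equiv1$. All $c$-fold derivatives of $\Delta_tf$ are trivial, so by induction $\Pr(\Delta_tf\ne1)\ge2^{-(c-1)}$. If $(\Delta_tf)(h)\ne1$, then $f(h)\neq f(ht)$, so $f(h)\ne1$ or $f(ht)\ne1$. Both $h$ and $ht$ are uniform, hence $2\Pr(f\ne1)\ge2^{-(c-1)}$. $\square$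

For the second ingredient we recall the Magnus embedding. Let $F$ be free on $x_1,\dots,x_k$. Sending $x_j\mapsto1+X_j$ embeds $F$ into the units of the ring of formal power series over $\mathbb Z$ in noncommuting variables $X_j$. Magnus' theorem says that $f\in\gamma_k(F)$ if and only if the image of $f$ minus 1 has only terms of degree $\ge k$. As an example, $[x,y]-1=(xy-yx)(yx)^{-1}$ maps to $(XY-YX)(1+\cdots)$, which starts in degree 2.

**Lemma 2.** Let $G$ have class $\le c$ and let $w:G^r\to G$ be a word map. Then every $(c+1)$-fold derivative $\Delta_{t^{(c+1)}}\cdots\Delta_{t^{(1)}}w$ is identically $1$.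

**Proof.** We compute the derivative once and for all in a free group. Let $F$ be free on the letters $g_i,t_i^{(l)}$ with $1\le i\le r$, $1\le l\le c+1$. Put $\omega_0=w(g_1,\dots,g_r)$ and $\omega_k=\omega_{k-1}^{-1}\cdot\omega_{k-1}|_{g_i\to g_it_i^{(k)}}$. Evaluating $\omega:=\omega_{c+1}$ in $G$ gives the value at $g$ of the derivative in question.

Fix $l$ and substitute $t_i^{(l)}=1$ for all $i$. Then $\omega_l$ becomes $\omega_{l-1}^{-1}\omega_{l-1}=1$. The later steps take derivatives of the constant $1$, so $\omega$ becomes $1$. In the Magnus embedding, this substitution deletes all monomials containing a variable $T_i^{(l)}$. So every monomial that occurs in $\omega-1$ contains a variable with index $l$. This is true for each of the $c+1$ values of $l$, so every monomial in $\omega-1$ has degree at least $c+1$. By Magnus' theorem $\omega\in\gamma_{c+1}(F)$, and every homomorphism $F\to G$ sends $\omega$ into $\gamma_{c+1}(G)=1$. $\square$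

**Proof of Theorem 3(b).** Apply Lemma 2, then Lemma 1 with $H=G^r$, $K=G$, $f=w$. If $w=1$ is not a law in $G$, then $\delta_G(w)\ge2^{-c}$. For sharpness: $\mathrm{ds}_{C_2}(x=1)=\frac12$ with $c=1$, and $\mathrm{ds}_{D_8}(x^2=1)=\frac68$ with $c=2$. $\blacksquare$

Every $p$-group is nilpotent, so the theorem applies to each of them, but the constant $2^{-c}$ tends to 0 as the class grows, since each derivative costs a factor 2. So differencing gives a gap only for bounded class. Conversely, a family of $p$-groups without a gap must have unbounded class.

## 5. Making the twisted coset rare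

We return to $D_8$ and try to make the twisted coset rarer. Let $V=\mathbb F_2^d$ and consider $\mathbb F_2^V\rtimes V$, where $v\in V$ acts on $a=(a_g)_{g\in V}$ by $v(a)_g=a_{g-v}$. For $d=1$ this is $D_8$. The square of $(a,v)$ is $(b,0)$ with $b=a+v(a)$. It is trivial exactly when $a$ is invariant under $v$. For $v\ne0$ the invariant vectors are those constant on the $2^{d-1}$ pairs $\{g,g+v\}$, a fraction $2^{-2^{d-1}}$ of all vectors. Hence
$$\delta(x^2)=(1-2^{-d})\big(1-2^{-2^{d-1}}\big),$$
which is $\frac14$ for $d=1$ and tends to 1. Enlarging $V$ made failure more common, since every nonzero $v$ contributes. And $x^4=1$ is a law in this group.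

We want a filter that lets through only one direction $v_0\neq 0$. Squaring once produces $b=a+v(a)$, and this $b$ is $v$-invariant: it remembers $v$. So square once more, in a group where the second squaring evaluates some function $\kappa(b)$ that vanishes on $v$-invariant vectors for every $v\ne v_0$, but usually not for $v=v_0$. A quadratic form does it:
$$\kappa(b)=\sum_{C}\ \prod_{g\in C}b_g ,\qquad C\text{ running over the pairs }\{g,g+v_0\}.$$
Take $d=2$, $v_0=01$, so that $\kappa(b)=b_{00}b_{01}+b_{10}b_{11}$.

- For $v=00$ we have $b=0$ and $\kappa=0$.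
- For $v=10$ invariance says $b_{00}=b_{10}$, $b_{01}=b_{11}$, so $\kappa=2b_{00}b_{01}=0$.
- For $v=11$ invariance says $b_{00}=b_{11}$, $b_{01}=b_{10}$, so again $\kappa=2b_{00}b_{01}=0$.
- For $v=01$ invariance says $b_{00}=b_{01}$, $b_{10}=b_{11}$, so $\kappa=b_{00}^2+b_{10}^2=b_{00}+b_{10}=a_{00}+a_{01}+a_{10}+a_{11}$.

For the wrong directions, translation by $v$ exchanges pairs, equal terms come in twos, and they cancel modulo 2. For the right direction, each product is a square $s^2=s$ and $\kappa$ becomes a nonzero linear form in $a$. Only one $v$ in $2^d$ survives.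

It remains to build a group $E$ with a homomorphism onto $\mathbb F_2^V$ on which squaring is $e\mapsto\kappa$ times a fixed central element, and on which $V$ acts. For a general prime $p$, pairs become $p$-element lines, and squares become $p$-th powers.

## 6. The algebra $\mathcal A$ and the groups $G_{p,d}$

Let $V=\mathbb F_p^d$ (additive), fix $0\ne v_0\in V$, and call the cosets of $\langle v_0\rangle$ lines. Each line has $p$ elements. Let $\mathcal A$ be the associative unital $\mathbb F_p$-algebra generated by letters $x_g$ $(g\in V)$ subject to

1. every monomial of degree $>p$ is $0$;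
2. a monomial of degree $p$ is $0$ unless its letters are indexed by the $p$ elements of some line $C$, each occurring exactly once;
3. $\Lambda_C=\Lambda_{C'}$ for all lines $C,C'$, where $\Lambda_C$ is the sum of the $p!$ monomials formed by the letters $x_g$, $g\in C$, in all orders.

Relation (2) removes every product that $\kappa$ should not see. Relation (3) puts the contributions of different lines into one place, so that they can cancel.

The smallest case is $p=2$, $d=1$. There are two letters $x_0,x_1$ and one line $\{0,1\}$, the relations are $x_0^2=x_1^2=0$ and the vanishing of degree 3, and $\mathcal A$ has basis $1,x_0,x_1,x_0x_1,x_1x_0$. Here $\Lambda_C=x_0x_1+x_1x_0$ and $(a_0x_0+a_1x_1)^2=a_0a_1\Lambda_C$.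

**Step 1: the common element $\Lambda$ is nonzero.** This step makes sure that the identifications in (3) do not destroy what we want to detect. $\mathcal A$ is graded and finite. The relations in (2) and (3) are homogeneous of degree $p$, and multiplying them by anything of positive degree gives degree $>p$, which is already 0. So there are no relations in degrees below $p$; in particular the $x_g$ are linearly independent. And the degree-$p$ component is the space with basis the monomials allowed in (2), modulo the span of the differences $\Lambda_C-\Lambda_{C'}$. Write $\Lambda$ for the common image of the $\Lambda_C$. For each line $C$ choose one allowed monomial $m_C$ with letters indexed by $C$. Let $\ell$ be the linear functional on the span of the allowed monomials that adds up the coefficients of the $m_C$ over all $C$. Then $\ell(\Lambda_C)=1$ for every $C$. So $\ell$ kills all differences $\Lambda_C-\Lambda_{C'}$ but not $\Lambda_C$, and $\Lambda\ne0$.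

**Step 2: the group.** This step defines $G_{p,d}$ and the coordinates $a(e)$ that we compute with. Let $J$ be the ideal of elements of $\mathcal A$ with zero constant term. Then $J^{p+1}=0$, so every $1+y$ with $y\in J$ is invertible with inverse $1-y+y^2-\cdots$. Thus $E=1+J$ is a group under multiplication, and its order $|J|$ is a power of $p$. For $h\in V$ put $h\cdot x_g=x_{g+h}$. Translations permute the lines and send $\Lambda_C$ to $\Lambda_{C+h}$, so the set of relations is preserved and $V$ acts on $\mathcal A$ by algebra automorphisms, hence on $E$. Define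
$$G=G_{p,d}=E\rtimes V,\qquad(e,v)(e',v')=(e\cdot v(e'),\,v+v').$$
This is a finite $p$-group.

For $e=1+y\in E$ let $a(e)=(a_g)_{g\in V}\in\mathbb F_p^V$ be the vector of coefficients of the degree-1 part $y_1=\sum_ga_gx_g$ of $y$. Since $(1+y)(1+y')=1+y+y'+yy'$ and $yy'$ has no degree-1 part,
$$a(ee')=a(e)+a(e').$$
Since $v(x_{g-v})=x_g$, we have $a(v(e))_g=a(e)_{g-v}$. The map $e\mapsto a(e)$ is a surjective homomorphism $E\to\mathbb F_p^V$, so if $e$ is uniform in $E$, then $a(e)$ is uniform in $\mathbb F_p^V$.

**Step 3: $p$-th powers in $E$.** This step shows that the form $\kappa$ is realized. Let $e=1+y$ with $a(e)=(b_g)$. In characteristic $p$ we have $e^p=1+y^p$. Every product of $p$ homogeneous components of $y$ that are not all of degree 1 has degree $>p$ and vanishes, so $y^p=y_1^p=\big(\sum_gb_gx_g\big)^p$. Expand this. By (2) only the monomials in which the letters of some line $C$ occur once each survive, each with coefficient $\prod_{g\in C}b_g$, and for fixed $C$ they add up to $\prod_{g\in C}b_g\cdot\Lambda_C$. By (3),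
$$e^p=1+\Big(\sum_C\prod_{g\in C}b_g\Big)\Lambda,\tag{1}$$
with $C$ running over the lines.

## 7. Computing $p^2$-th powers: proof of Theorem 1

**Step 4: reduction to the form $\kappa$.** This step expresses $z^{p^2}$ through $a(e)$ and $v$. Let $z=(e,v)\in G$ and $a=a(e)$. By induction $(e,v)^k=(e\cdot v(e)\cdots((k-1)v)(e),\,kv)$. As $pv=0$, $z^p=(e',0)$ with $e'=e\cdot v(e)\cdot(2v)(e)\cdots((p-1)v)(e)$. By the rules of Step 2, $a(e')=(b_g)$ with
$$b_g=\sum_{i=0}^{p-1}a_{g-iv},\qquad\text{hence}\qquad b_{g+v}=b_g\quad\text{for all }g.\tag{2}$$
By (1), identifying $E$ with its copy in $G$,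
$$z^{p^2}=1+\kappa\Lambda,\qquad\kappa=\sum_C\prod_{g\in C}b_g .$$
Since $\Lambda\ne0$, $z^{p^2}\ne1$ if and only if $\kappa\ne0$.

**Step 5: evaluation of $\kappa$.** This step is the filter; there are three cases.

If $v=0$, then $b_g=pa_g=0$ for all $g$, so $\kappa=0$.

If $v\notin\langle v_0\rangle$, then $v$ has nonzero image in $V/\langle v_0\rangle$, a group of exponent $p$, so translation by $v$ permutes the lines in orbits of length exactly $p$. By (2), $\prod_{g\in C+v}b_g=\prod_{g\in C}b_{g+v}=\prod_{g\in C}b_g$, so the product is constant on each orbit. Each orbit contributes $p$ times an element of $\mathbb F_p$, which is 0, and $\kappa=0$.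

If $v\in\langle v_0\rangle\setminus\{0\}$, then for $g\in C$ the elements $g,g-v,\dots,g-(p-1)v$ are exactly the elements of $C$. So $b_g=\sum_{h\in C}a_h=:s_C$ for every $g\in C$. Therefore $\prod_{g\in C}b_g=s_C^p=s_C$ by Fermat, and
$$\kappa=\sum_Cs_C=\sum_{h\in V}a_h .$$

Relation (3) is used in the second case. Without it, (1) would read $e^p=1+\sum_C\big(\prod_{g\in C}b_g\big)\Lambda_C$, and an orbit of lines would contribute a common factor times $\Lambda_C+\Lambda_{C+v}+\cdots+\Lambda_{C+(p-1)v}$, a sum of linearly independent elements, which is not 0.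

**Step 6: counting.** This step converts the case analysis into the probability. We found that $z^{p^2}\ne1$ if and only if $v\in\langle v_0\rangle\setminus\{0\}$ and $\sum_{h\in V}a_h\ne0$. For uniform $z=(e,v)$ the components $e$ and $v$ are independent and uniform. The first event has probability $(p-1)/p^d$. The second has probability $(p-1)/p$, because $a(e)$ is uniform and $a\mapsto\sum_ha_h$ is a surjective linear form. So
$$\delta_G(x^{p^2})=\frac{p-1}{p^d}\cdot\frac{p-1}p=\frac{(p-1)^2}{p^{d+1}} .$$
For $p=2$ this gives $\mathrm{ds}_{G_{2,d}}(x^4=1)=1-2^{-(d+1)}$, which is less than 1 and tends to 1 as $d\to\infty$. So no $\varepsilon$ works for $x^4=1$.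

**Step 7: derived length for $p=2$.** This step proves the last claim of Theorem 1. Here $J^3=0$. Since $(1+y)(1+y')\equiv1+y+y'$ modulo $J^2$, the quotient of $E$ by $1+J^2$ is abelian, so $E'\le1+J^2$. For $u\in J^2$ and $y\in J$ we have $uy=yu=0$, so $1+u$ commutes with $1+y$. Thus $1+J^2$ is central in $E$, and $E''=1$. Since $G/E\cong V$ is abelian, $G'\le E$, hence $G'''\le E''=1$. $\blacksquare$

For $d=1$, $p=2$ the group $E$ has order 16, $G_{2,1}$ has order 32, and $x^4=1$ fails on 8 elements, those with $v=1$ and $a_0+a_1=1$.

## 8. Wreath products with $C_q$ raise the exponent: proof of Theorem 2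

Let $p^2\mid n$. If $n=p^2m$ with $p\nmid m$, the groups $G_{p,d}$ already serve for $x^n=1$: in a $p$-group, $x^{p^2m}=1$ holds if and only if $x^{p^2}=1$. But if $p^3\mid n$ they are useless, since $z^{p^3}=(1+\kappa\Lambda)^p=1+\kappa^p\Lambda^p=1$ always. We need an operation that multiplies the exponent by a prime and changes the failure probability only by a bounded factor. The group $D_8$ shows the way: it is the wreath product $C_2\wr C_2$, and it turned the failure probability $\frac12$ of $x=1$ in $C_2$ into the failure probability $\frac14$ of $x^2=1$.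

Recall that $H\wr C_q$ is the semidirect product of $H^q$ with $C_q=\langle\sigma\rangle$. We write its elements as $(f,\sigma^i)$ with $f=(f_j)_{j\in\mathbb Z/q}\in H^q$, where $\sigma$ acts by $(\sigma f)_j=f_{j-1}$.

**Lemma 3.** Let $H$ be a finite group, $q$ a prime, $n\ge1$, $\delta=\delta_H(x^n)$ and $\delta'=\delta_{H\wr C_q}(x^{nq})$. Then $(1-\frac1q)\delta\le\delta'\le2\delta$.

**Proof.** Suppose first $i\ne0$. Then $(f,\sigma^i)^q\in H^q$ has $j$-th coordinate
$$f_j\,f_{j-i}\,f_{j-2i}\cdots f_{j-(q-1)i} .$$
The coordinate at $j-i$ is $f_{j-i}f_{j-2i}\cdots f_{j-(q-1)i}f_j$, a cyclic rotation of this product, hence conjugate to it in $H$. Repeating, and since $i$ generates $\mathbb Z/q$, all coordinates are conjugate. So $(f,\sigma^i)^{nq}=1$ if and only if the $n$-th power of coordinate 0 is 1. Coordinate 0 is a product of all $q$ independent uniform elements $f_j$ in some order, so it is uniform in $H$. The failure probability given $i\ne0$ is exactly $\delta$.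

If $i=0$, failure means $f_j^{nq}\ne1$ for some $j$, hence $f_j^n\ne1$ for some $j$, which has probability at most $q\delta$. Altogether
$$\Big(1-\frac1q\Big)\delta\le\delta'\le\Big(1-\frac1q\Big)\delta+\frac1q\,q\delta\le2\delta.\qquad\square$$

**Proof of Theorem 2.** First, no gap. Let $p^2\mid n$ and write $n/p^2=q_1\cdots q_k$ as a product of primes ($k=0$ is allowed). Start with $G_{p,d}$ and exponent $p^2$, and apply Lemma 3 successively for $q_1,\dots,q_k$. The resulting group $H_d$ satisfies
$$0<\prod_{i=1}^k\Big(1-\frac1{q_i}\Big)\cdot\frac{(p-1)^2}{p^{d+1}}\ \le\ \delta_{H_d}(x^n)\ \le\ 2^k\,\frac{(p-1)^2}{p^{d+1}} .$$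
So $0<\delta_{H_d}(x^n)\to0$ as $d\to\infty$, with $k$ fixed, and $x^n=1$ has no gap.

Next, density. Put $\delta_d=\delta_{H_d}(x^n)$ and $p_d=1-\delta_d$. A tuple in the direct power $H_d^m$ satisfies $x^n=1$ if and only if each coordinate does, so $\mathrm{ds}_{H_d^m}(x^n=1)=p_d^m$. For all large $d$ we have $0<p_d<1$. Then the sequence $1,p_d,p_d^2,\dots$ decreases to 0 with consecutive differences $p_d^m\delta_d\le\delta_d$. So its terms come within $\delta_d$ of every point of $[0,1]$. Let $d\to\infty$. $\blacksquare$

## 9. Fox calculus and twisted differences: every equation has a gap on metabelian groups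

We turn to Theorem 3(a). Metabelian groups can have unbounded class or fail to be nilpotent, so the plain derivatives of Section 4 need not die out. However, the abelian group $G'$ is a module over $\mathbb Z[G/G']$, and we may use differences with coefficients in that ring. The model: the exponential function $v\mapsto v^\alpha$ is not killed by finitely many plain differences in general, but the single twisted difference $f(vt)-t^\alpha f(v)$ kills it at once. A word involves only finitely many exponents $\alpha$, and this number does not depend on $G$. Fox calculus makes this precise.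

**Definition.** Let $F$ be free on a set of letters. The Fox derivative with respect to a letter $x$ is the additive map $\partial/\partial x:\mathbb Z[F]\to\mathbb Z[F]$ that is 1 on $x$ and 0 on the other letters and satisfies $\frac{\partial(uv)}{\partial x}=\frac{\partial u}{\partial x}+u\,\frac{\partial v}{\partial x}$ for $u,v\in F$. For $F_r$, free on $X_1,\dots,X_r$, we write $\partial_i=\partial/\partial X_i$.

For example, $\partial_1(X_1^4)=1+X_1+X_1^2+X_1^3$. For $w=xyx^{-1}y^{-1}$ we get $\frac{\partial w}{\partial x}=1-xyx^{-1}$ and $\frac{\partial w}{\partial y}=x-xyx^{-1}y^{-1}$.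

One remark is used three times below. If $M$ is a module over $F$ and $\mathfrak d:F\to M$ satisfies $\mathfrak d(uv)=\mathfrak d(u)+u\,\mathfrak d(v)$, then $\mathfrak d(1)=0$ and $\mathfrak d(u^{-1})=-u^{-1}\mathfrak d(u)$, so $\mathfrak d$ is determined by its values on the letters. The first use is the fundamental formula
$$w-1=\sum_i(\partial_iw)(X_i-1)\qquad(w\in F_r):\tag{3}$$
both sides satisfy the rule, as $uv-1=(u-1)+u(v-1)$, and they agree on letters.

Now let $R$ be a normal subgroup of $F$, $Q=F/R$, and write $f\mapsto\bar f$ for the projection $F\to Q$, extended to $\mathbb Z[F]\to\mathbb Z[Q]$. Put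
$$D(f)=\sum_x\overline{\frac{\partial f}{\partial x}}\,e_x\ \in\ \bigoplus_x\mathbb Z[Q]e_x ,$$
the sum being over the letters $x$ of $F$. Then $D(ff')=D(f)+\bar fD(f')$. In particular $D$ restricted to $R$ is a homomorphism. For $f\in F$ and $\rho\in R$,
$$D(f\rho f^{-1})=D(f)+\bar fD(\rho)+\bar f\bar\rho D(f^{-1})=D(f)+\bar fD(\rho)-D(f)=\bar fD(\rho).\tag{4}$$
Magnus' theorem on $F/[R,R]$ says that the kernel of $D|_R$ is $[R,R]$. Here is the short topological reason. Let $\Gamma$ be the Cayley graph of $Q$: vertices $Q$, and for each $q\in Q$ and each letter $x$ an edge from $q$ to $q\bar x$, which we call $q\,e_x$. It covers the bouquet of circles whose fundamental group is $F$. The word $f$ lifts to a path from $1$ to $\bar f$, closed if and only if $f\in R$, so $\pi_1(\Gamma,1)=R$. The 1-chain traversed by the lift of $f$ is $D(f)$: both satisfy the product rule and agree on letters, which is the second use of the remark. Since $\Gamma$ has no 2-cells, $H_1(\Gamma)$ is a subgroup of the chain group $\bigoplus_x\mathbb Z[Q]e_x$. And $\pi_1\to H_1$ is abelianization. So $D:R\to\bigoplus_x\mathbb Z[Q]e_x$ has kernel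 exactly $[R,R]$.

**The constant.** If $w=1$ in $F_r$, the equation holds everywhere and there is nothing to prove. Let $w\in F_r$ with $w\ne1$. Let $m_i$ be the exponent sum of $X_i$ in $w$, and let $m\ge0$ be the gcd of the $m_i$, with $m=0$ if all vanish. Let $B_0\subset\mathbb Z^r$ be the finite set of exponent-sum vectors of the group elements occurring in $\partial_1w,\dots,\partial_rw$. It is nonempty: if all $\partial_iw$ were 0, then (3) would give $w=1$. Let $B=B_0\cup\bigcup_i(B_0+e_i)$ with $e_i$ the unit vectors, and $N=2|B|$. Let $\beta_1,\dots,\beta_N$ list $B$ twice: $\beta_1,\dots,\beta_{|B|}$ enumerates $B$, and $\beta_{|B|+l}=\beta_l$. We show that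
$$\varepsilon=\frac1{2^N-1}$$
works on metabelian groups. For $w=X_1^4$ one has $B_0=\{0,1,2,3\}$, $B=\{0,1,2,3,4\}$, $N=10$ and $\varepsilon=\frac1{1023}$.

So let $G$ be metabelian with $\delta_G(w)<\varepsilon$. In particular $\delta_G(w)<\frac12$, since $N\ge2$. We must show that $w=1$ is a law in $G$.

**Step 0: the abelianization.** This step shows that $x^m=1$ for all $x\in G/G'$, so that $G/G'$ is compatible with the group $Q$ chosen below. The map $(G/G')^r\to G/G'$, $\bar x\mapsto\prod_ix_i^{m_i}$, is a homomorphism, and it is the map induced by $w$. If $w(\bar x)=1$ in $G$, then the image of $\bar x$ lies in its kernel. So the kernel has density at least $1-\delta_G(w)>\frac12$, and the kernel is everything. Choose integers $k_i$ with $\sum_ik_im_i=m$ and put $x_i=x^{k_i}$: we get $x^m=1$ for all $x\in G/G'$.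

**Step 1: setup in a free group.** This step writes down the $2^N$ points at which we shall compare values of $w$, and computes $D$ there. Let $F$ be free on $g_i,t_i^{(l)}$ ($1\le i\le r$, $1\le l\le N$), let $R=[F,F]F^m$ (with $F^0=1$), and $Q=F/R$, an abelian group. For $S\subseteq\{1,\dots,N\}$ let
$$h_i^S=g_i\prod_{l\in S}t_i^{(l)}\quad(\text{increasing order of }l),\qquad h^S=(h_1^S,\dots,h_r^S).$$
Since all $m_i$ are multiples of $m$, $w(h^S)\in R$. Write $q_i=\bar g_i$, $s_i^{(l)}=\overline{t_i^{(l)}}$, $q^\alpha=\prod_iq_i^{\alpha_i}$ and $(s^{(l)})^\alpha=\prod_i(s_i^{(l)})^{\alpha_i}$ for $\alpha\in\mathbb Z^r$. The chain rule says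
$$D(w(h^S))=\sum_i\overline{(\partial_iw)(h^S)}\,D(h_i^S).$$
This is the third use of the remark: as functions of $w\in F_r$, both sides satisfy $\mathfrak d(uv)=\mathfrak d(u)+\overline{u(h^S)}\,\mathfrak d(v)$ and agree for $w=X_i$. By the product rule,
$$D(h_i^S)=e_{g_i}+q_i\sum_{l\in S}\ \prod_{l'\in S,\,l'<l}s_i^{(l')}\ e_{t_i^{(l)}} .$$
Since $Q$ is abelian, an element of $F_r$ with exponent vector $\alpha$, evaluated at $h^S$, has image $q^\alpha\prod_{l\in S}(s^{(l)})^\alpha$ in $Q$. Multiply out. The function $S\mapsto D(w(h^S))$ is a $\mathbb Z[Q]$-linear combination, with coefficients independent of $S$, of the following functions, where $\alpha\in B_0$: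

- (I) $\displaystyle\prod_{l'\in S}(s^{(l')})^\alpha\ e_{g_i}$;
- (II) $\displaystyle\mathbf 1_{l\in S}\prod_{l'\in S,\,l'<l}(s^{(l')})^{\alpha+e_i}\prod_{l'\in S,\,l'\ge l}(s^{(l')})^\alpha\ e_{t_i^{(l)}}$.

**Step 2: a twisted difference that annihilates everything.** This step finds units $c_S\in\pm Q$ with $\sum_Sc_SD(w(h^S))=0$. Put
$$c_S=\prod_{l\notin S}\big(-(s^{(l)})^{\beta_l}\big)\in\pm Q .$$
Let $f(S)=\prod_{l=1}^N\phi_l(\mathbf 1_{l\in S})$ be a product function with values in $\mathbb Z[Q]$. Deciding independently for each $l$ whether $l\in S$, we get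
$$\sum_Sc_Sf(S)=\prod_{l=1}^N\Big(\phi_l(1)-(s^{(l)})^{\beta_l}\phi_l(0)\Big).\tag{5}$$
This is 0 as soon as, for some $l'$, $\phi_{l'}(0)=1$ and $\phi_{l'}(1)=(s^{(l')})^{\beta_{l'}}$. Both types are product functions, and such an $l'$ always exists.

For (I), $\phi_{l'}(0)=1$ and $\phi_{l'}(1)=(s^{(l')})^\alpha$ for every $l'$. Take $l'$ with $\beta_{l'}=\alpha$.

For (II), the index $l$ itself cannot be used, since $\phi_l(0)=0$. For every $l'\ne l$ we have $\phi_{l'}(0)=1$, while $\phi_{l'}(1)$ is $(s^{(l')})^{\alpha+e_i}$ if $l'<l$ and $(s^{(l')})^\alpha$ if $l'>l$. So we need the exponent $\alpha$ listed after $l$, or the exponent $\alpha+e_i$ listed before $l$. This is why $B$ contains the shifts $B_0+e_i$ and is listed twice. If $l\le|B|$, take $l'>|B|$ with $\beta_{l'}=\alpha$; then $l'>l$. If $l>|B|$, take $l'\le|B|$ with $\beta_{l'}=\alpha+e_i\in B$; then $l'<l$.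

Therefore
$$\sum_Sc_S\,D(w(h^S))=0.\tag{6}$$

**Step 3: from the module identity to a group identity.** This step translates (6) into a statement about products in $F$. For each $S$ write $c_S=\pm\bar f_S$ with $f_S\in F$. By (4), and because $D|_R$ is a homomorphism, $D\big(f_S\,w(h^S)^{\pm1}f_S^{-1}\big)=c_SD(w(h^S))$ with the same sign. The product over all $S$, in any fixed order, of the elements $f_Sw(h^S)^{\pm1}f_S^{-1}$ lies in $R$, and by (6) its image under $D$ is 0. By Magnus' theorem this product lies in $[R,R]$.

**Step 4: evaluation in $G$.** This step shows that $w$ vanishes at $g$ if it vanishes at all the points $h^S$ with $S\ne\emptyset$. Fix $g\in G^r$ and let $t^{(1)},\dots,t^{(N)}\in G^r$ be arbitrary. The corresponding homomorphism $F\to G$ maps $R=[F,F]F^m$ into $G'$, because $G/G'$ is abelian and, by Step 0, satisfies $x^m=1$. So it maps $[R,R]$ into $G''=1$. By Step 3, in $G$ a product of conjugates of the $w(h^S)^{\pm1}$, one factor for each $S$, is trivial. If $w(h^S)=1$ for all $S\ne\emptyset$, then only the factor for $S=\emptyset$ remains, it is trivial, and $w(g)=w(h^\emptyset)=1$.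

**Step 5: the union bound.** This step shows that suitable $t^{(l)}$ exist. Choose the $t^{(l)}$ independently and uniformly in $G^r$. Let $S\ne\emptyset$ and $l\in S$. With $g$ and the other $t^{(l')}$ fixed, each $h_i^S$ is obtained from the uniform element $t_i^{(l)}$ by multiplying on both sides with fixed elements, and this is a bijection of $G$. So $h^S$ is uniform in $G^r$, and $\Pr(w(h^S)\ne1)=\delta_G(w)$. The probability that $w(h^S)\ne1$ for some $S\ne\emptyset$ is at most
$$(2^N-1)\,\delta_G(w)<1 .$$
Hence some choice of the $t^{(l)}$ has $w(h^S)=1$ for all $S\ne\emptyset$, and $w(g)=1$ by Step 4. As $g\in G^r$ was arbitrary, $w=1$ is a law in $G$, that is, $\delta_G(w)=0$. $\blacksquare$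

## 10. What the two gap theorems say about $G_{2,d}$

The groups of Theorem 1 have $\delta_{G_{2,d}}(x^4)=2^{-(d+1)}$. If $c$ is the class of $G_{2,d}$, Theorem 3(b) gives $2^{-(d+1)}\ge2^{-c}$. So the class is at least $d+1$.

By Theorem 3(a), $G_{2,d}$ is not metabelian for large $d$, so by Step 7 its derived length is exactly 3 for all large $d$. The constant computed in Section 9 makes "large" explicit: for $x^4$ we may take $\varepsilon=\frac1{1023}$, and $0<2^{-(d+1)}<\frac1{1023}$ as soon as $d\ge9$.
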